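# Multiplying a group with a cyclic subgroup of index two by a cyclic group: the six quotients

## 1. Is $\langle a\rangle\langle c\rangle$ always a subgroup?

All groups are finite. We write $x^y=y^{-1}xy$ and $[x,y]=x^{-1}x^y$; $\mathbb Z_k$ is cyclic of order $k$, $D_8$ is dihedral of order $8$, and $A\cdot B$ denotes an extension of $A$ by $B$.

Let
$$G=\langle a,b\mid a^n=1,\ b^2=a^t,\ a^b=a^r,\ r^2\equiv 1,\ t(r-1)\equiv 0 \pmod n\rangle ,$$
so that $A=\langle a\rangle\cong\mathbb Z_n$ has index $2$ in $G$. Every group with a cyclic subgroup $A=\langle a\rangle$ of index $2$ has this form: for $b\in G\setminus A$ we have $b^2=a^t$ and $a^b=a^r$ for some $t,r$; since $b^2\in A$ centralizes $a$ we get $r^2\equiv1$, and since $b$ centralizes $b^2=a^t$ we get $t(r-1)\equiv 0$. So the presentation just says "cyclic subgroup of index $2$".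

Let $X=G\langle c\rangle$ be a product of the subgroup $G$ and a cyclic subgroup $\langle c\rangle$ of order $m\ge2$ with $G\cap\langle c\rangle=1$. Then $|X|=2nm$. The set $A\langle c\rangle$ has $nm$ elements, exactly half of $X$. Let $M$ be a subgroup of biggest order with $\langle c\rangle\le M\subseteq A\langle c\rangle$. We ask how far $M$ can be from $A\langle c\rangle$. To measure this we use the core $M_X=\bigcap_{x\in X}M^x$, the largest normal subgroup of $X$ inside $M$, and the quotient $X/M_X$. (Example of a core: $\langle(1\,2\,3\,4)\rangle$ is its own core in the group $D_8$ of symmetries of a square, but has trivial core in $S_4$, since each nontrivial subgroup of it contains $(1\,3)(2\,4)$, which has three conjugates in $S_4$.)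

First, what do the candidates for $M$ look like? Let $L$ be a subgroup with $\langle c\rangle\le L\subseteq A\langle c\rangle$. Dedekind's law (if $U\le L$, then $L\cap VU=(L\cap V)U$) gives $L=(L\cap G)\langle c\rangle$. If $g=a^ic^j\in L\cap G$, then $c^j\in G\cap\langle c\rangle=1$, so $g\in A$. Hence
$$L=\langle a^k\rangle\langle c\rangle,\qquad L\cap G=\langle a^k\rangle,\qquad k\mid n. \tag{1}$$
If $B_1\langle c\rangle$ and $B_2\langle c\rangle$ are subgroups with $B_1,B_2\le A$, then $B_1B_2\langle c\rangle=B_1\langle c\rangle B_2=\langle c\rangle B_1B_2$, so $B_1B_2\langle c\rangle$ is again a subgroup. Therefore $M$ is unique and contains every subgroup $L$ as above.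

The first guess is that $A\langle c\rangle$ is always a subgroup: $A$ is half of $G$ and normal in $G$, so $A\langle c\rangle$ ought to be half of $X$. If it is a subgroup, it has index $2$, so $M=M_X=A\langle c\rangle$ and $X/M_X\cong\mathbb Z_2$.

The guess passes the easy tests. It holds for $X=G\times\mathbb Z_m$, and for $n=1$. It holds whenever $A$ is normal in $X$, for instance when $G$ is normal in $X$ and dihedral of order $2n$ with $n\ge3$, because then $A$ is characteristic in $G$.

It fails for $n=2$. Take $X=A_4$, $G$ the normal Klein four-group, $a=(1\,2)(3\,4)$, $c=(1\,2\,3)$. Then $A\langle c\rangle$ has $6$ elements, and $A_4$ has no subgroup of order $6$: such a subgroup would have index $2$, hence contain all squares, hence all eight $3$-cycles. So $M=\langle c\rangle$, $M_X=1$ and $X/M_X= A_4$.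

A second failure has $X=D_8=\langle(1\,2\,3\,4),(1\,3)\rangle$, $G=\{1,(1\,3),(2\,4),(1\,3)(2\,4)\}$, $a=(1\,3)$, $c=(1\,2)(3\,4)$. Here $a^c=(2\,4)\ne a$, while a subgroup of order $4$ is abelian, so $A\langle c\rangle$ is not a subgroup; $M=\langle c\rangle$ and $M_X=1$. The choice of $A$ matters: with the same $G$ and $c$ but $a=(1\,3)(2\,4)$, which is central, $A\langle c\rangle$ is a subgroup.

The group $S_4$ fails in two ways. We use that $A_4$ is the only subgroup of order $12$ (index $2$, so it contains all squares, hence all $3$-cycles).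

* Let $a=(1\,2\,3\,4)$, let $G$ be the Sylow $2$-subgroup containing $a$, and let $c=(1\,2\,3)$. The set $\langle a\rangle\langle c\rangle$ has $12$ elements and contains the odd permutation $a$, so it is not a subgroup. If $\langle a^2\rangle\langle c\rangle$ were a subgroup, of order $6$, then $a^2=(1\,3)(2\,4)$ would normalize $\langle(1\,2\,3)\rangle$; but it moves the fixed point $4$ of that group to $2$. So $M=\langle c\rangle$, $M_X=1$.
* Let $G=\mathrm{Sym}\{1,2,3\}$, $a=(1\,2\,3)$, $c=(1\,2\,3\,4)$. Nontrivial powers of $c$ move $4$, so $G\cap\langle c\rangle=1$ and $|G||\langle c\rangle|=24$. The set $A\langle c\rangle$ has $12$ elements and contains the odd permutation $c$. So $M=\langle c\rangle$, and $M_X=1$ as noted above.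

A second guess suggests itself: if $A\langle c\rangle$ is not a subgroup, then $X/M_X$ is $D_8$, $A_4$ or $S_4$, a subgroup of $S_4$. That guess fails too.

## 2. A factorized 2-group of order 32

We build a group $\Gamma$ with the following classical fact on cyclic extensions: if $B$ is a group, $\alpha\in\mathrm{Aut}(B)$, $z\in B$, $\alpha(z)=z$, and $\alpha^2$ is conjugation $b\mapsto b^z$, then there is a group containing $B$ with index $2$ and an element $a$ of it outside $B$ with $a^2=z$ and $b^a=\alpha(b)$ for $b\in B$.

Let $B_0=(\langle z\rangle\times\langle w\rangle)\rtimes\langle c\rangle\cong\mathbb Z_2^2\rtimes\mathbb Z_4$ with $z^c=zw$ and $w^c=w$. Every element of $B_0$ is uniquely $z^ic^jw^k$ with $0\le i<2$, $0\le j<4$, $0\le k<2$. Define $\alpha$ by $z\mapsto z$, $w\mapsto w$, $c\mapsto c^{-1}z$. It respects the defining relations: since $z^{c^{-1}}=zw$,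
$$(c^{-1}z)^2=c^{-2}\,z^{c^{-1}}z=c^{-2}w,\qquad (c^{-1}z)^4=1,\qquad z^{c^{-1}z}=(zw)^z=zw,$$
and $w$ is fixed and central. It is surjective, hence an automorphism. It fixes $z$, and $\alpha^2(c)=(c^{-1}z)^{-1}z=zcz=c^z$, so $\alpha^2$ is conjugation by $z$. Let $\Gamma$ be the resulting group of order $32$. From $z^c=zw$ we get $zc=czw$, so $c^z=cw$. Thus in $\Gamma$
$$z=a^2,\qquad z^c=zw,\qquad c^z=cw,\qquad c^a=c^{-1}z,\qquad (c^2)^a=(c^{-1}z)^2=c^2w, \tag{2}$$
$w$ is central, $a^4=c^4=w^2=1$, and every element of $\Gamma$ is uniquely $a^ic^jw^k$ with $0\le i,j<4$, $0\le k<2$.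

Now take $X=\Gamma$ and $G=\langle a\rangle\times\langle w\rangle$, of order $8$, with $A=\langle a\rangle$ of index $2$. By the unique form, $G\cap\langle c\rangle=1$, and $8\cdot4=32$, so $X=G\langle c\rangle$. The set $\langle z\rangle\langle c\rangle$ is not a subgroup: $\langle c\rangle$ would have index $2$ in it, hence be normal, but $c^z=cw\notin\langle c\rangle$. The set $\langle a\rangle\langle c\rangle$ is not a subgroup: it would contain $c^z=cw$, hence $w$, against the unique form. By (1), $M=\langle c\rangle$. Its core is trivial, since a nontrivial core would contain $c^2$ as its only involution, and $(c^2)^a=c^2w\notin\langle c\rangle$. So $X/M_X\cong\Gamma$ has order $32$.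

These examples turn out to be all.

## 3. The six rows

**Theorem 1.** Let $X=G\langle c\rangle$ be as in Section 1, with $m\ge2$. Then $M$ is unique and exactly one of the following six rows holds.

| row | $M$ | $M_X$ | $X/M_X$ |
|---|---|---|---|
| 1 | $\langle a\rangle\langle c\rangle$ | $\langle a\rangle\langle c\rangle$ | $\mathbb Z_2$ |
| 2 | $\langle a^2\rangle\langle c\rangle$ | $\langle a^2\rangle\langle c^2\rangle$ | $D_8$ |
| 3 | $\langle a^2\rangle\langle c\rangle$ | $\langle a^2\rangle\langle c^3\rangle$ | $A_4$ |
| 4 | $\langle a^4\rangle\langle c\rangle$ | $\langle a^4\rangle\langle c^3\rangle$ | $S_4$ |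
| 5 | $\langle a^4\rangle\langle c\rangle$ | $\langle a^4\rangle\langle c^4\rangle$ | $(\mathbb Z_4\times\mathbb Z_2)\cdot\mathbb Z_4$ |
| 6 | $\langle a^3\rangle\langle c\rangle$ | $\langle a^3\rangle\langle c^4\rangle$ | $S_4$ |

In row 5 the quotient is the group $\Gamma$ of Section 2, of order $32$; it is a split extension $(\mathbb Z_4\times\mathbb Z_2)\rtimes\mathbb Z_4$.

That one of the six rows always holds is stated as a conjecture in the source of the problem, Hao Yu, "The Product of a Semi Dihedral Group And a Cyclic Group", arXiv:2310.00345 (2023). Theorem 1 says that this conjecture is true.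

**Definition (reduced factorization).** A factorization $X=G\langle c\rangle$ with $G\cap\langle c\rangle=1$, $A=\langle a\rangle$ cyclic of order $n$ and index $2$ in $G$, and $o(c)=m\ge1$, is called *reduced* if

* (R1) $\langle c\rangle$ is core-free in $X$;
* (R2) $B\langle c\rangle$ is not a subgroup for any $1\ne B\le A$.

The example $A_4=\mathbb Z_2^2\langle(1\,2\,3)\rangle$ of Section 1 is reduced. The factorization $X=G\times\mathbb Z_m$ with $n,m\ge2$ violates both conditions.

**Theorem 2.** For a reduced factorization, $(n,m,X)$ is, up to isomorphism of $X$, one of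
$$(1,1,\mathbb Z_2),\quad(2,2,D_8),\quad(2,3,A_4),\quad(4,3,S_4),\quad(4,4,\Gamma),\quad(3,4,S_4),$$
and $\Gamma\cong(\mathbb Z_4\times\mathbb Z_2)\rtimes\mathbb Z_4$ has order $32$.

**Proposition 3.** Write $M\cap\langle a\rangle=\langle a^k\rangle$ with $k\mid n$. In rows $1,\dots,6$ the group $G/\langle a^k\rangle$ is respectively $\mathbb Z_2,\ \mathbb Z_2^2,\ \mathbb Z_2^2,\ D_8,\ \mathbb Z_4\times\mathbb Z_2,\ S_3$. Each row occurs for infinitely many $n$; rows $2$–$6$ occur for every $n=kl$ with $\gcd(k,l)=1$, where $k=2,2,4,4,3$ respectively.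

## 4. Passing to the core-free quotient

This section deduces Theorem 1 from Theorem 2.

**Step 1. The generators of $M_X$.** We want to see that $M_X$ contains all of $M\cap G$. By (1), $M=\langle a^k\rangle\langle c\rangle$ with $k\mid n$ and $M\cap G=\langle a^k\rangle$. Since $X=MG$, the group $G$ is transitive on the right cosets of $M$, and the stabilizer of the coset $M$ is $G\cap M=\langle a^k\rangle$. This is characteristic in $A\trianglelefteq G$, hence normal in $G$. A normal point stabilizer of a transitive group fixes every point, so $\langle a^k\rangle$ acts trivially on the cosets, that is, $\langle a^k\rangle\le M_X$. By Dedekind, $M_X=\langle a^k\rangle(M_X\cap\langle c\rangle)=\langle a^k\rangle\langle c^j\rangle$, where $j$ is the order of $cM_X$.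

**Step 2. The quotient is a reduced factorization with parameters $(k,j)$.** This is what lets Theorem 2 speak about $X/M_X$. Put $\bar X=X/M_X$. Since $G\cap M_X=\langle a^k\rangle$, we have $\bar G\cong G/\langle a^k\rangle$, of order $2k$, with $o(\bar a)=k$. Also $o(\bar c)=j$ and
$$|\bar X|=\frac{2nm}{(n/k)(m/j)}=2kj=|\bar G|\,|\langle\bar c\rangle|,$$
so $\bar G\cap\langle\bar c\rangle=1$. As $\langle a^k\rangle\le M_X$, the image of $M$ is $\langle\bar c\rangle$, and the image of $M$ in $X/M_X$ is core-free; this is (R1). For (R2), let $\bar L$ be a subgroup with $\langle\bar c\rangle\le\bar L\subseteq\langle\bar a\rangle\langle\bar c\rangle$ and let $L$ be its preimage. Then $L\ge\langle c\rangle$ and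
$$L\subseteq A\langle c\rangle M_X=AM_X\langle c\rangle=A\langle c^j\rangle\langle c\rangle=A\langle c\rangle .$$
So $L\le M$ and $\bar L=\langle\bar c\rangle$. If $\bar L=B\langle\bar c\rangle$ with $B\le\langle\bar a\rangle$, this gives $B\le\bar G\cap\langle\bar c\rangle=1$.

**Step 3. Reading off the rows.** Theorem 2 applied to $\bar X$, with $(k,j)$ in the role of $(n,m)$, gives exactly rows $1,2,3,4,5,6$ for its six triples in the order listed. The rows exclude each other: the orders $|X/M_X|$ are $2,8,12,24,32,24$. In row 4, $k\mid4$, $j\mid3$ and $2kj=24$, so $k=4$; in row 6, $k\mid3$, $j\mid4$ and $2kj=24$, so $k=3$. Since $k=|A:M\cap A|$ is determined by $X,G,a,c$, rows 4 and 6 are also different. So Theorem 1 follows from Theorem 2.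

## 5. Textbook facts on solvable groups, coprime action and products of cyclic groups

* (K) If $X=G_1G_2$ and each $G_i$ has a nilpotent subgroup of index at most $2$, then $X$ is solvable: L. S. Kazarin, *On the product of two groups that are close to being nilpotent*, Mat. Sb. 110 (1979) 51–65; for cyclic subgroups of index at most $2$ already V. S. Monakhov, Math. Notes 16 (1974). So our $X=G\langle c\rangle$ is solvable.
* (H) A product of two finite cyclic groups is supersolvable (Huppert, *Endliche Gruppen I*, VI.10.1). In a supersolvable group, minimal normal subgroups have prime order, and the elements of odd order form a normal Hall $2'$-subgroup (ibid., VI.9.1).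
* (Coprime action) If an element $\sigma$ of odd order acts on an abelian $2$-group $N$, then $N=[N,\sigma]\times C_N(\sigma)$, and for a $\sigma$-invariant subgroup $N_0\le N$ every fixed point of $\sigma$ on $N/N_0$ lifts to a fixed point in $N$. In particular, if $\sigma$ is trivial on $N_0$ and on $N/N_0$, it is trivial on $N$.
* (Irreducible modules) A $2$-group acting on a nontrivial $2$-group $N$ has nontrivial fixed points. If $N$ is a faithful irreducible $\mathbb F_2Q$-module, then $C_N(O_2(Q))$ is a nonzero submodule, hence all of $N$, and so $O_2(Q)=1$.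
* (Fitting subgroup) If $Q\ne1$ is solvable, its largest nilpotent normal subgroup $F(Q)$ is nontrivial and $C_Q(F(Q))\le F(Q)$.
* (Frattini subgroup) For a $2$-group $P$, $\Phi(P)$ is generated by the squares, $P/\Phi(P)$ is elementary abelian, and its rank is the minimal number of generators of $P$. So $[P,P]\le\Phi(P)$, and $\Phi(K)\le\Phi(P)$ for $K\le P$.

## 6. Quotients lose the hypotheses; overgroups of $\langle c\rangle$ keep them

From here on a reduced factorization is given. If $n=1$, then $\langle c\rangle$ has index $|G|=2$, so it is normal, so $c=1$ by (R1), and $X\cong\mathbb Z_2$: this is $(1,1,\mathbb Z_2)$. From now on $n\ge2$. Then $c\ne1$, since otherwise $A\langle c\rangle=A$ would violate (R2).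

The group $X$ is solvable, so the sensible first approach is to take a minimal normal subgroup $N$ and use induction on $X/N$. It stops at once, since $X/N$ need not be a reduced factorization. In $S_4=D_8\langle(1\,2\,3)\rangle$ with $N$ the normal four-group, $X/N\cong S_3$ and the image of $\langle c\rangle$ is normal: (R1) is lost. In $S_4=\mathrm{Sym}\{1,2,3\}\langle(1\,2\,3\,4)\rangle$ with the same $N$, the image of $G$ is all of $X/N$ and contains the image of $c$, of order $2$: even $G\cap\langle c\rangle=1$ is lost. The inductive hypothesis then says nothing about $X$.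

What survives is information about subgroups $L$ with $\langle c\rangle\le L\le X$, such as $L=N\langle c\rangle$. For such $L$ put $H_L=L\cap G$. By Dedekind $L=H_L\langle c\rangle$, and so $|H_L|=|L:\langle c\rangle|$. The next facts convert (R1) and (R2) into restrictions on $H_L$.

**(F1)** *If $L>\langle c\rangle$, then $H_L\not\le A$, so $H_L\cap A$ is cyclic of index $2$ in $H_L$.* Otherwise $L=H_L\langle c\rangle$ with $1\ne H_L\le A$, against (R2).

**(F2)** *If $n$ is even, the involution $z=a^{n/2}$ lies in $Z(G)$ and does not normalize $\langle c\rangle$; in particular $[z,c]\ne1$.* The group $\langle z\rangle$ is characteristic in $A\trianglelefteq G$, so it is normal of order $2$ in $G$, so central. If $z$ normalized $\langle c\rangle$, then $\langle z\rangle\langle c\rangle$ would be a subgroup, against (R2).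

**(F3)** *Every minimal normal subgroup $N$ of $X$ is an elementary abelian $2$-group. Hence $O_{2'}(X)=1$.* As $X$ is solvable, $N$ is an elementary abelian $p$-group. By (R1) $N\not\le\langle c\rangle$, so $|N\langle c\rangle:\langle c\rangle|=|N:N\cap\langle c\rangle|$ is a nontrivial power of $p$. It equals $|H_{N\langle c\rangle}|$, which is even by (F1). So $p=2$. If $O_{2'}(X)\ne1$, it would contain a minimal normal subgroup of $X$, of odd order.

Notation for the rest: $c=c_2c_{2'}$ is the decomposition into $2$-part and $2'$-part; if $m$ is even, $u$ is the involution of $\langle c\rangle$. For a minimal normal subgroup $N$, $|N|=2^d$, put $H=G\cap N\langle c\rangle$. Then $|H|=|N:N\cap\langle c\rangle|$ and $|N\cap\langle c\rangle|\le2$, because $N$ is elementary abelian. Also $N\langle c\rangle>\langle c\rangle$ by (R1), so (F1) applies to $H$.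

If $N'\le N$ is $c$-invariant, then $N'\langle c\rangle/N'$ is cyclic, so $N'\langle c_2\rangle$ is the normal Sylow $2$-subgroup of $N'\langle c\rangle$. The group $G\cap N'\langle c\rangle$ has order $|N':N'\cap\langle c\rangle|$, a power of $2$. Hence $G\cap N'\langle c\rangle\le N'\langle c_2\rangle$: its elements have the form $\nu\gamma$ with $\nu\in N'$, $\gamma\in\langle c_2\rangle$.

**(F4)** *If $x=\nu\gamma\in G$ with $\nu\in N'$ and $\gamma\in\langle c_2\rangle$ centralizing $N'$, then $x^2=1$ and $\gamma\in\{1,u\}$ (and $\gamma=1$ if $m$ is odd).* Indeed $x^2=\nu^2\gamma^2=\gamma^2\in G\cap\langle c\rangle=1$.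

The force of these facts is in their combination: wherever $\langle c_2\rangle$ centralizes $N'$, the group $G\cap N'\langle c\rangle$ has exponent dividing $2$ and a cyclic subgroup of index at most $2$, so its order is at most $4$. Minimal normal subgroups are therefore very small.

Put $T=[N,c_{2'}]$ and $D=C_N(c_{2'})$. By coprime action $N=T\times D$ and $C_T(c_{2'})=1$. Both factors are $c$-invariant because $c$ commutes with $c_{2'}$, and $N\cap\langle c\rangle\le D$ because $\langle c\rangle$ is abelian.

**Lemma 4.** If $T\ne1$, then $|T|=4$, $c_2$ centralizes $T$, $|D:D\cap\langle c\rangle|\le2$, $n$ is even, $|H|\ge4$ and $z\in H$.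

**Step 1. An irreducible piece of $T$ has order $4$ and forces $z\in H$.** Let $T_1\le T$ be an irreducible $\langle c\rangle$-submodule. Since $c_{2'}$ has no nontrivial fixed point in $T_1$, $|T_1|\ge4$. The fixed points of $c_2$ in the $2$-group $T_1$ form a nontrivial $\langle c\rangle$-submodule, so $c_2$ centralizes $T_1$. The group $H_1=G\cap T_1\langle c\rangle$ has order $|T_1|$, because $T_1\cap\langle c\rangle\le T\cap D=1$, and lies in $T_1\langle c_2\rangle$. By (F4) it has exponent $2$. By (F1) $H_1\cap A$ is cyclic of index $2$, so it has order at most $2$ and $|H_1|\le4$. Hence $|T_1|=|H_1|=4$ and $|H_1\cap A|=2$. So $n$ is even, $H_1\cap A=\langle z\rangle$, $z\in H_1\le H$ and $|H|\ge4$.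

**Step 2. There is no second piece.** Suppose $T\ne T_1$ and choose $T_1<T_3\le T$ with $T_3/T_1$ irreducible under $\langle c\rangle$. By coprime action $c_{2'}$ has no nontrivial fixed point on $T_3/T_1$, so $|T_3/T_1|\ge4$ and $|T_3|\ge16$. As in Step 1, $c_2$ is trivial on $T_3/T_1$, and it is trivial on $T_1$. So $(c_2-1)^2=0$ on $T_3$, and in characteristic $2$ this reads $c_2^2=1$ on $T_3$. Now $T_3\cap\langle c\rangle=1$, so $G\cap T_3\langle c\rangle$ has order $|T_3|\ge16$; by (F1) it meets $A$ in a cyclic group of order at least $8$, with a generator $t\gamma$, $t\in T_3$, $\gamma\in\langle c_2\rangle$. But $(t\gamma)^2=t\,t^{\gamma^{-1}}\gamma^2=t'\gamma^2$ with $t'\in T_3$, and $\gamma^2\in\langle c_2^2\rangle$ centralizes $T_3$. By (F4), $(t\gamma)^4=1$, a contradiction. So $T=T_1$.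

**Step 3. The factor $D$ is almost inside $\langle c\rangle$.** First, $D\langle c\rangle\cap T\langle c\rangle=\langle c\rangle$: if $t\gamma=\delta\gamma'$ with $t\in T$, $\delta\in D$, $\gamma,\gamma'\in\langle c\rangle$, then $\delta^{-1}t\in N\cap\langle c\rangle\le D$, so $t\in T\cap D=1$. Hence $H_D=G\cap D\langle c\rangle$ meets $H_1$ in $G\cap\langle c\rangle=1$, and $z\notin H_D$. As $H_D$ is a $2$-group and $z$ is the only involution of $A$, $H_D\cap A=1$. By (F1), $|D:D\cap\langle c\rangle|=|H_D|\le2$. $\square$

Let $Q=X/C_X(N)$. Then $N$ is a faithful irreducible $\mathbb F_2Q$-module, so $O_2(Q)=1$. In Sections 7 and 8 bars denote images in $Q$, and hats denote images in $\hat X=X/N$. A minimal normal subgroup has $d=1$, or $d\ge2$ and $T=1$, or $T\ne1$ (and then $d\ge2$). So one of three cases holds: some $N$ has $d\ge2$ and $T=1$ (Section 7); some $N$ has $T\ne1$ (Section 8); all minimal normal subgroups have order $2$ (Section 9).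

We shall need one recognition lemma.

**Lemma 5.** If $|X|=24$, $N\cong\mathbb Z_2^2$ is normal in $X$, $C_X(N)=N$ and $X/N\cong S_3$, then $X\cong S_4$.

*Proof.* Let $P_3\in\mathrm{Syl}_3(X)$. Then $NP_3\trianglelefteq X$, and the Frattini argument gives $X=NP_3N_X(P_3)=N\,N_X(P_3)$. As $[N\cap N_X(P_3),P_3]\le N\cap P_3=1$, we have $N\cap N_X(P_3)=C_N(P_3)$, which is trivial because $P_3$ acts nontrivially on $N\cong\mathbb Z_2^2$, permuting its three involutions cyclically. So $X=N\rtimes N_X(P_3)$, where $N_X(P_3)\cong S_3\cong GL(2,2)$ acts faithfully. This determines $X$ up to isomorphism, and $S_4$ is such a group. $\square$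

## 7. A minimal normal subgroup of order at least 4 centralized by $c_{2'}$

Let $N$ have $d\ge2$ and $T=1$. The result will be $(3,4,S_4)$.

**Step 1. The action of $X$ on $N$ is controlled by $a$.** Since $c_{2'}$ centralizes $N$, $\bar c$ is a $2$-element. As $Q=\bar G\langle\bar c\rangle$ and $|\bar G|$ divides $2\,o(\bar a)$, $|Q|$ divides $2\,o(\bar a)\,o(\bar c)$. So $\langle\bar a_{2'}\rangle$ is a Hall $2'$-subgroup of $Q$. Since $O_2(Q)=1$, $F(Q)$ has odd order; then $F(Q)\langle\bar a_{2'}\rangle$ is a subgroup of odd order containing a Hall $2'$-subgroup, so $F(Q)\le\langle\bar a_{2'}\rangle$. Hence $\bar a$ centralizes $F(Q)$, so $\bar a\in C_Q(F(Q))\le F(Q)$ and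
$$F(Q)=\langle\bar a\rangle=:Y,\quad\text{of odd order.}$$
Since $d\ge2$ and $N$ is irreducible, $Q\ne1$, so $Y\ne1$. The group $C_N(a)=C_N(Y)$ is a submodule because $Y\trianglelefteq Q$, and it is proper, so
$$C_N(a)=1 .\tag{3}$$
As $\bar a$ has odd order, all $2$-elements of $A$ centralize $N$.

**Step 2. Bounding $d$.** Let $H\cap A=\langle h\rangle$ and $h=\nu\gamma$ with $\nu\in N$, $\gamma\in\langle c_2\rangle$. The $2$-element $h$ of $A$ and $\nu$ centralize $N$, so $\gamma$ does, and (F4) gives $h^2=1$ and $\gamma\in\{1,u\}$. By (F1) $|H|\le4$. As $|H|\ge2^{d-1}$, $d\le3$. If $d=3$, then $|H|=4$ and $|N\cap\langle c\rangle|=2$, so $u\in N$; moreover $h$ is an involution, so $z=h=\nu\gamma\in N\langle u\rangle=N$, and $z\in C_N(a)$ contradicts (3). So $d=2$, $Q\le GL(2,2)\cong S_3$ and $|Y|=3$. In particular $\langle a\rangle$ acts irreducibly on $N$.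

**Step 3. $\bar c$ is an involution and $Q= S_3$.** The $2$-element $\bar c$ of $S_3$ is trivial or an involution; we exclude the first. Suppose $\bar c=1$; then $N\langle c\rangle$ is abelian. If $|H|=4$, then $H\cap A=\langle z\rangle$ and $z\in N\langle c\rangle$ commutes with $c$, against (F2). If $|H|=2$, then $|N\cap\langle c\rangle|=2$, so $u\in N$; by (F1) $H=\langle x\rangle$ with $x\notin A$, and by (F4) $x\in N\langle u\rangle=N$. So $N\cap G\ne1$; it is $a$-invariant, so $N\le G$, and $1\ne u\in G\cap\langle c\rangle$, a contradiction.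

**Step 4. Excluding $N\cap\langle c\rangle=1$.** Suppose $N\cap\langle c\rangle=1$. Then $|H|=4$ and $H\cap A=\langle z\rangle$. By Step 2 (with $h=z$), $z=\nu$, or $z=\nu u$ with $u$ centralizing $N$. The first contradicts (3). So $z=\nu u$. Since $u\notin N$, $E=N\langle u\rangle=N\langle z\rangle\cong\mathbb Z_2^3$; it is normalized by $c$, which fixes $u$, and by $G$, which fixes $z$. So the coset $zN=uN$ is invariant under $X$. As $G$ fixes $z$ and $X=G\langle c\rangle$, $z^X=z^{\langle c\rangle}\subseteq zN$. Since $c^2$ centralizes $N$ and $u$, $|z^X|\le2$. On $zN$ the element $a$ fixes $z$ and permutes the other three elements in one orbit, since $(z\nu')^a=z\nu'^a$. The set $z^X$ is $a$-invariant, contains $z$ and has at most two elements, so $z^X=\{z\}$, against (F2).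

**Step 5. The order of $c_2$ when $N\cap\langle c\rangle=\langle u\rangle$.** This is the only remaining possibility. Here $|H|=2$, so $H=\langle x\rangle$ with $x\in G\setminus A$ and $x^2=1$. Moreover $N\cap G=1$: otherwise $N\le G$ by irreducibility under $a$, but $u\notin G$. Write $x=\nu\gamma$. If $\gamma$ centralized $N$, then $x\in N\langle u\rangle=N$ by (F4), which is impossible. So $\gamma$ acts on $N$ as the involution $\bar c$, and $C_N(\gamma)$ has order $2$, hence equals $\langle u\rangle$. Now
$$1=x^2=\nu\,\nu^{\gamma^{-1}}\gamma^2,\qquad \nu\,\nu^{\gamma^{-1}}\in[N,\gamma]\le C_N(\gamma)=\langle u\rangle ,$$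
so $\gamma^2\in\langle u\rangle$. If $\gamma^2=1$, then $\gamma\in\langle u\rangle\le N$ centralizes $N$, which is false. So $\gamma^2=u$ and $o(\gamma)=4$. As $c_2^2$ centralizes $N$ and $\gamma$ does not, $\gamma$ is an odd power of $c_2$. So $\langle\gamma\rangle=\langle c_2\rangle$, and $m=4m'$ with $m'$ odd.

**Step 6. Every minimal normal subgroup of $\hat X$ acts nontrivially on $N$.** This will give $C_X(N)=N$. The useful point is that $x\in N\langle c\rangle$ and $G=A\cup Ax$, so $X=AN\langle c\rangle$ and $\hat X=\hat A\langle\hat c\rangle$ is a product of two cyclic groups. By (H) it is supersolvable. Here $|\hat X|=2nm/4=nm/2$ and $o(\hat c)=m/2=2m'$. Let $\hat R=R/N$ be minimal normal in $\hat X$, of prime order $p$.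

Suppose $p$ is odd and $[R,N]=1$. Then $R=N\times P_0$ with $P_0=O_{2'}(R)\ne1$ normal in $X$, against (F3). So for $p$ odd, $R$ acts nontrivially on $N$.

Suppose $p=2$. Then $\bar R$ is a normal $2$-subgroup of $Q$ and $O_2(Q)=1$, so $R$ centralizes $N$; and $\hat R$, normal of order $2$, is central in $\hat X$. If $R\le N\langle c\rangle$, then the $2$-group $R$ lies in $N\langle c_2\rangle$, of order $4\cdot4/2=8=|R|$. So $R=N\langle c_2\rangle$, which does not centralize $N$ because $\bar c_2=\bar c\ne1$, a contradiction. So $\hat R\cap\langle\hat c\rangle=1$, $|R\langle c\rangle|=4\cdot2\cdot\frac m2=4m$, and $|H_{R\langle c\rangle}|=4$. By (F1) $n$ is even and $z\in R\langle c\rangle$. As $\hat R\langle\hat c\rangle$ is abelian, $\hat z$ commutes with $\hat c$; it commutes with $\hat a$; so it is central in $\hat X$, and $E=N\langle z\rangle\trianglelefteq X$. The $2$-element $z$ of $A$ centralizes $N$, and $z\notin N$ by (3); so $E\cong\mathbb Z_2^3$. Now $x\in G$ and $\nu\in N$ centralize $z$, so $\gamma=\nu^{-1}x$ does, and so does $c_2\in\langle\gamma\rangle$.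 Also $c_{2'}$ centralizes $N$ (as $T=1$) and $E/N$ (of order $2$), hence $E$. So $[c,z]=1$, against (F2). Thus $p=2$ does not occur.

**Step 7. Identification.** If $C_X(N)\ne N$, then $C_X(N)/N$ would contain a minimal normal subgroup of $\hat X$ acting trivially on $N$, against Step 6. So $C_X(N)=N$ and $\hat X= Q= S_3$. Then $nm/2=6$, so $nm=12$ with $4\mid m$ and $3=o(\bar a)\mid n$. Hence $n=3$, $m=4$, $|X|=24$, and $X\cong S_4$ by Lemma 5. We get $(3,4,S_4)$.

## 8. A minimal normal subgroup moved by $c_{2'}$

Let $N$ have $T\ne1$. The result will be $(2,3,A_4)$ and $(4,3,S_4)$. By Lemma 4, $|T|=4$, $c_2$ centralizes $T$, $c_{2'}$ induces an element of order $3$ on $T$, $|D:D\cap\langle c\rangle|\le2$, $n$ is even, $z\in H$ and $|H|\ge4$.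

**Step 1. $c_2$ centralizes $N$.** Suppose not. Then $c_2$ acts nontrivially on $D$. Since $|D\cap\langle c\rangle|\le2$, $|D|\le4$, and a group of order at most $2$ has no nontrivial automorphism; so $|D|=4$, $D\cap\langle c\rangle=\langle u\rangle$, and $c_2$ induces an involution $\tau$ on $N=T\times D$. Here $|N|=16$, $|H|=16/2=8$, and by (F1) $H\cap A=\langle h\rangle$ with $o(h)=4$. Write $h=\nu\gamma$. As $h^2\ne1$, (F4) shows that $\gamma$ does not centralize $N$, so $\bar h=\bar\gamma=\tau$. Since $\langle h\rangle\trianglelefteq G$ and $\bar h$ has order $2$, $\bar G$ centralizes $\tau$. Also $\bar c$ centralizes $\tau\in\langle\bar c\rangle$. So $1\ne\tau\in Z(Q)$, contradicting $O_2(Q)=1$.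

So $c_2$ centralizes $N$, and $\bar c=\bar c_{2'}$ has order $3$.

**Step 2. $|H|=4$ and $d=2$.** By (F4), $H\le N\langle u\rangle$ (read $N$ if $m$ is odd) and $H$ has exponent $2$. Since $H\cap A$ is cyclic of index $2$, $|H|\le4$, so $|H|=4=|N:N\cap\langle c\rangle|$. Hence $d=2$, or $d=3$ and $u\in N$. Suppose $d=3$. Then $z\in H\le N$. As $G$ fixes $z$, $z^X=z^{\langle c\rangle}$ has $1$ or $3$ elements, hence $3$ by (F2). Their product is fixed by $X$, and $C_N(X)=1$ because $N$ is irreducible of order greater than $2$. So the product is $1$, and the three involutions in $z^X$ generate a normal subgroup of $X$ of order $4$ properly inside $N$, a contradiction. Therefore $d=2$, $N=T$, $D=1$, $N\cap\langle c\rangle\le D=1$ and $Q\le S_3$.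

**Step 3. $z\in N$.** By (F4), $z=\nu$ or $z=\nu u$ with $\nu\in N$, and $\nu\ne1$ as $z\notin\langle c\rangle$. Suppose $z=\nu u$. Then $u\notin N$, $u\in\langle c_2\rangle$ centralizes $N$, and $E=N\langle u\rangle=N\langle z\rangle\cong\mathbb Z_2^3$ is normalized by $c$ and by $G$, as is the coset $uN=zN$. On $uN$ the element $c$ fixes $u$ and permutes the other three elements cyclically. As $z\ne u$ and $G$ fixes $z$, $z^X=z^{\langle c\rangle}=uN\setminus\{u\}$. So $u$ is fixed by $X$ and $\langle u\rangle\trianglelefteq X$, against (R1).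

**Step 4. $\hat X$ is a product of two cyclic groups.** By (F1) pick $x\in H\setminus A$. As $x\in N\langle c\rangle$, we get $X=AN\langle c\rangle$, so $\hat X=\hat A\langle\hat c\rangle$ is supersolvable by (H), with $|\hat X|=nm/2$ and $o(\hat c)=m$.

**Step 5. Every minimal normal subgroup $\hat R=R/N$ of $\hat X$ acts nontrivially on $N$.** Again this is for $C_X(N)=N$. Let $|\hat R|=p$.

If $p$ is odd and $[R,N]=1$, then $1\ne O_{2'}(R)\trianglelefteq X$, against (F3).

Suppose $p=2$ and $R\le N\langle c\rangle$. Then $R\le N\langle c_2\rangle$, and $R=N(R\cap\langle c\rangle)$ with $|R\cap\langle c\rangle|=2$; so $m$ is even and $R=N\langle u\rangle\cong\mathbb Z_2^3$ is normal in $X$. The set $\Sigma=uN=R\setminus N$ is $X$-invariant. The $\langle c\rangle$-orbits on it are $\{u\}$ and $\Sigma\setminus\{u\}$, and $u$ is not fixed by $X$, by (R1). So $X$ is transitive on $\Sigma$. Taking inverses in $X=AN\langle c\rangle$ gives $X=\langle c\rangle NA$, and $\langle c\rangle N$ fixes $u$, so $\Sigma=u^A$. A transitive cyclic group is regular, so $a$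 induces a $4$-cycle on $\Sigma$, while $c$ induces a $3$-cycle. So the permutation group $X^\Sigma\le S_4$ has order divisible by $12$ and contains an odd permutation, whence $X^\Sigma=S_4$. But $N$ acts trivially on $\Sigma$, so $|X^\Sigma|=|A^\Sigma\langle c\rangle^\Sigma|\le4\cdot3=12$, a contradiction.

Suppose $p=2$ and $R\not\le N\langle c\rangle$. As $O_2(Q)=1$, $R$ centralizes $N$, and $\hat R$ is central in $\hat X$. Since $|R:N|=2$, $R\cap N\langle c\rangle=N$; so $R\cap\langle c\rangle\le N\cap\langle c\rangle=1$, $|R\langle c\rangle|=8m$ and $|H_{R\langle c\rangle}|=8$. By (F1) there is $y\in A\cap R\langle c\rangle$ of order $4$, and $y^2=z$. As $\hat R\langle\hat c\rangle$ is abelian, $y^c=y\nu'$ with $\nu'\in N$. The $2$-element $y$ lies in $R\langle c_2\rangle$, the normal Sylow $2$-subgroup of $R\langle c\rangle$, and this group centralizes $N$. So $z^c=(y\nu')^2=y^2\nu'^2=z$, against (F2).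

Hence for $p=2$ no such $R$ exists at all, and for $p$ odd $R$ acts nontrivially.

**Step 6. Identification.** As in Section 7, Step 5 gives $C_X(N)=N$, so $\hat X= Q$ is isomorphic to a subgroup of $S_3$ containing the element $\bar c$ of order $3$: $\hat X\cong\mathbb Z_3$ or $S_3$. So $nm/2\in\{3,6\}$, $nm\in\{6,12\}$, with $n$ even and $3\mid m$. The possibilities are $(n,m)=(2,3),(4,3),(2,6)$. For $(2,6)$, $|\hat X|=6=o(\hat c)$, so $\hat X$ is cyclic of order $6$, a contradiction. For $(2,3)$, $X\cong\mathbb Z_2^2\rtimes\mathbb Z_3$ with faithful action, so $X\cong A_4$. For $(4,3)$, $|X|=24$ and $\hat X\cong S_3$, so $X\cong S_4$ by Lemma 5. We get $(2,3,A_4)$ and $(4,3,S_4)$.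

## 9. All minimal normal subgroups of order 2

Now every minimal normal subgroup has order $2$. The result will be $(2,2,D_8)$ and $(4,4,\Gamma)$.

**Step 1. $X=AC$ with $C$ abelian.** Let $\langle w\rangle$ be a minimal normal subgroup. Then $w\in Z(X)$, and $w\notin\langle c\rangle$ by (R1). Put $C=\langle w\rangle\times\langle c\rangle$. By (F1), $C\cap G=\langle x\rangle$ has order $2$ with $x\in G\setminus A$. Since $x\notin\langle c\rangle$,
$$x=w\gamma,\qquad \gamma\in\langle c\rangle,\ \gamma^2=1. \tag{4}$$
So $X=A\{1,x\}\langle c\rangle=AC$, and $A\cap C=1$ because $|A||C|=2nm=|X|$. Hence every element of $X$ is uniquely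
$$a^ic^jw^k\qquad(0\le i<n,\ 0\le j<m,\ 0\le k<2). \tag{5}$$

**Step 2. $X$ is a $2$-group.** The group $X/\langle w\rangle$ is the product of the cyclic images of $A$ and $\langle c\rangle$, so it is supersolvable by (H), and then so is $X$, as $\langle w\rangle$ is central of order $2$. The elements of odd order form a normal subgroup, which is trivial since $O_{2'}(X)=1$ by (F3). So $X$ is a $2$-group, $n=2^e$ with $e\ge1$, and $m\ge2$ is a power of $2$.

**Step 3. A chain from $C$ up to $X$.** We climb from $C$ one factor $2$ at a time and follow the conjugates of $c$. Since $|X:C|=2^e$, there is a chain $C=X_0<X_1<\dots<X_e=X$ with all indices $2$, so $X_{i-1}\trianglelefteq X_i$. By Dedekind $X_i=(A\cap X_i)C=\langle a^{n/2^i}\rangle C$, and $|X_i|=2^{i+1}m$. In $X_1=\langle z\rangle C$ the element $z$ normalizes $C$, fixes $w$, and induces an automorphism of $C/\langle w\rangle\cong\langle c\rangle$. So $c^z=c^sw^\delta$ with $s$ odd, and $\delta=1$ because $z$ does not normalize $\langle c\rangle$ (F2):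
$$c^z=c^sw,\qquad (c^2)^z=c^{2s}. \tag{6}$$

**Step 4. $e=1$.** Here $X=X_1$, and by (6) $\langle c^2\rangle\trianglelefteq X$. By (R1) $c^2=1$, so $m=2$ and $|X|=8$. The group $X$ is nonabelian and contains $C\cong\mathbb Z_2^2$, so $X\cong D_8$ (the quaternion group has only one involution). We get $(2,2,D_8)$.

**Step 5. The action of $y=a^{n/4}$ when $e\ge2$.** Let $e\ge2$; then $y^2=z$ and $X_2=\langle y\rangle C$. The tool is the action of $y$ on $X_1/\Phi(X_1)$. By (6), $w\in\langle c,z\rangle$, so $X_1=\langle c,z\rangle$ is a nonabelian $2$-generated $2$-group and $|X_1:\Phi(X_1)|=4$. The group $\Phi(X_1)$ contains $c^2$ and $[c,z]=c^{s-1}w$ with $s-1$ even, hence $w$. As $|X_1|=4m$ and $|\langle c^2\rangle\times\langle w\rangle|=m$,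
$$\Phi_1:=\Phi(X_1)=\langle c^2\rangle\times\langle w\rangle .$$
Since $z\notin C$, the four cosets of $\Phi_1$ in $X_1$ are those of $1,c,z,cz$. The element $y$ normalizes $X_1$ and fixes $z$, so $c^y\in c\Phi_1$ or $c^y\in cz\Phi_1=c\Phi_1z$. In the first case $c^y=c^iw^\eta$ with $i$ odd, and $c^z=c^{y^2}=(c^iw^\eta)^iw^\eta=c^{i^2}w^{\eta(i+1)}=c^{i^2}\in\langle c\rangle$, contradicting (6). So
$$c^y=c^izw^\eta\ (i\text{ odd}),\qquad (c^2)^y=c^izc^iz=c^i(c^i)^z=c^{i(s+1)}w. \tag{7}$$
Hence $(c^4)^y=c^{2i(s+1)}\in\langle c^4\rangle$, since $s+1$ is even, and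
$$\langle c^4\rangle\trianglelefteq X_2. \tag{8}$$

**Step 6. Congruences for $m$, $s$, $i$.** These fix the relations modulo $\langle c^4\rangle$.

* $4\mid m$. If $m=2$, then $c^2=1$ and (7) gives $1=w$, which is false.
* $s\equiv1\pmod4$. If $s\equiv-1\pmod4$, then $(c^2)^y\in w\langle c^4\rangle$ by (7). The set $w\langle c^4\rangle$ is invariant under $y$, so $c^2\in w\langle c^4\rangle$ and $w\in\langle c\rangle$, which is false.
* $i\equiv-1\pmod4$. If $i\equiv1\pmod4$, then modulo $\langle c^4\rangle$ we have $c^y\equiv czw^\eta$ and $c^z=c^{y^2}\equiv(czw^\eta)zw^\eta=c$, while $c^z\equiv cw$ by (6). So $w\in\langle c\rangle$, which is false.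

From $c^z\equiv cw$ we get $z^c=z\,(c^{-1})^zc\equiv zw$. Also $i(s+1)\equiv-2\equiv2\pmod4$. So modulo $\langle c^4\rangle$
$$c^z\equiv cw,\qquad z^c\equiv zw,\qquad c^y\equiv c^{-1}zw^\eta,\qquad (c^2)^y\equiv c^2w. \tag{9}$$

**Step 7. $e=2$ gives $\Gamma$.** Here $X=X_2$, $y=a$, $z=a^2$, $n=4$. By (8) and (R1) $c^4=1$, so $m=4$, $|X|=32$, and (9) holds as equalities. If $\eta=1$, then
$$(c^{-1})^a=(c^{-1}zw)^{-1}=wzc=wc\,z^c=wczw=cz ,$$
and $(c^{-1})^z=(cw)^{-1}=c^{-1}w$. So after replacing $c$ by $c^{-1}$, which does not change $\langle c\rangle$, we may take $\eta=0$. Then $X$ is generated by $a,c,w$ and satisfies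
$$a^4=c^4=w^2=1,\quad w\text{ central},\quad c^{a^2}=cw,\quad c^a=c^{-1}a^2. \tag{10}$$
By (2), the group $\Gamma$ of Section 2 is also generated by such elements. Let $P$ be the group presented by (10), and let $S\subseteq P$ be the set of all elements $a^ic^jw^k$. Clearly $Sc,Sw\subseteq S$. Put $z=a^2$. Then $a^ic^jw^ka=a^{i+1}(c^{-1}z)^jw^k$. Moving $z$ to the left past a power of $c$ produces only powers of the central element $w$, so $(c^{-1}z)^j\in z^jc^{-j}\langle w\rangle$ and $Sa\subseteq S$. So $S=P$ and $|P|\le32$. Both $X$ and $\Gamma$ are quotients of $P$ of order $32$, so $X\cong P\cong\Gamma$. We get $(4,4,\Gamma)$.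

**Step 8. $e\ge3$ is impossible.** Let $e\ge3$ and $g=a^{n/8}$, so $g^2=y$ and $X_3=\langle g\rangle C$. The element $g$ normalizes $X_2$ and fixes $y,z,w$. We repeat the argument of Step 5 one level up. The group $X_2=\langle c,y\rangle$ (it contains $z=y^2$, hence $w$) is nonabelian and $2$-generated of order $8m$, so $\Phi_2:=\Phi(X_2)$ has order $2m$. It contains $\Phi_1$ and $z=y^2$; here $z\notin\Phi_1\le C$ and $\Phi_1$, characteristic in $X_1\trianglelefteq X_2$, is normal in $X_2$. As $|\Phi_1\langle z\rangle|=2m$, $\Phi_2=\Phi_1\langle z\rangle=\langle c^2,w,z\rangle$. The cosets of $\Phi_2$ in $X_2$ are those of $1,c,y,yc$, and $g$ fixes $y\Phi_2$. So $c^g\in c\Phi_2$ or $c^g\in yc\Phi_2$.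

Suppose $c^g\in c\Phi_2$. Since $c\Phi_2\subseteq X_1$, $g$ normalizes $X_1=\langle c,z\rangle$, and it acts on $X_1/\Phi_1\cong\mathbb Z_2^2$ fixing $z\Phi_1\ne\Phi_1$. The stabilizer of a nonzero vector in $GL(2,2)$ has order $2$, so $y=g^2$ acts trivially on $X_1/\Phi_1$. This contradicts $c^y\in cz\Phi_1$.

Suppose $c^g=yc\varphi$ with $\varphi\in\Phi_2$. Work modulo $\langle c^4\rangle\trianglelefteq X_2$. The group $\Phi_2/\langle c^4\rangle$ is generated by $c^2,z,w$, which have squares $\equiv 1$ and commute, because $(c^2)^z=c^{2s}\equiv c^2$; so it is elementary abelian. By (9),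
$$(yc)^2=y^2c^yc\equiv z\,c^{-1}zw^\eta c=z\,z^cw^\eta\equiv w^{1+\eta}.$$
The map $\varphi\mapsto\varphi^{yc}\varphi$ on the abelian group $\Phi_2/\langle c^4\rangle$ is a homomorphism, and it sends
$$c^2\mapsto(c^2w)^cc^2=c^4w\equiv w,\qquad z\mapsto z^cz\equiv w,\qquad w\mapsto w^2=1 .$$
So $(c^g)^2=(yc)^2\varphi^{yc}\varphi\in\langle w\rangle\times\langle c^4\rangle$. But $(c^g)^2$ has order $m/2$. If $m\ge8$, elements of $\langle w\rangle\times\langle c^4\rangle$ have order at most $\max(2,m/4)<m/2$, a contradiction. If $m=4$, then $(c^2)^g$ is an element of order $2$ in $\langle w\rangle$, so $(c^2)^g=w$ and $c^2=w$ as $w$ is central, against $w\notin\langle c\rangle$.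

## 10. $\Gamma$ as a split extension of $\mathbb Z_4\times\mathbb Z_2$ by $\mathbb Z_4$

It remains to exhibit in $\Gamma$ a normal subgroup $K\cong\mathbb Z_4\times\mathbb Z_2$ with complement $\langle c\rangle$. We use (2) and the unique form $a^ic^jw^k$; note that $z$ commutes with $c^2$, since $z^{c^2}=(zw)^c=z$.

**Step 1. The subgroup $K$.** First,
$$(ac)^2=a^2c^ac=zc^{-1}zc=z\,z^c=w,$$
so $o(ac)=4$ and $\langle ac\rangle=\{1,ac,w,acw\}$. The element $c^2z=a^2c^2$ is an involution, and by the unique form it is not in $\langle ac\rangle$. Moreover $(c^2z)^a=c^2wz$ and $(c^2z)^c=c^2zw$, so $(c^2z)^{ac}=c^2z$. Hence $K=\langle ac\rangle\times\langle c^2z\rangle\cong\mathbb Z_4\times\mathbb Z_2$.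

**Step 2. $K$ is normal.** We have $a^c=a(c^a)^{-1}c=a\,(zc)\,c=azc^2$, so
$$(ac)^c=azc^2\cdot c=ac\cdot(zc^2)^c=ac\cdot c^2zw\in K,\qquad (c^2z)^c=c^2zw\in K .$$
So $c$ normalizes $K$. As $K$ is abelian and contains $ac$, $ac$ normalizes $K$ too. Since $\Gamma=\langle a,c,w\rangle$ and $w=(ac)^2$, we have $\Gamma=\langle ac,c\rangle$, and so $K\trianglelefteq\Gamma$.

**Step 3. The complement.** From $ac\cdot c^2z=ac^3z=a\,z\,(c^3)^z=azc^3w=a^3c^3w$ we read off
$$K=\{w^k,\ acw^k,\ a^2c^2w^k,\ a^3c^3w^k:\ k=0,1\},$$
so $K\cap\langle c\rangle=1$ by the unique form. As $8\cdot4=32$, $\Gamma=K\rtimes\langle c\rangle\cong(\mathbb Z_4\times\mathbb Z_2)\rtimes\mathbb Z_4$. This completes the proof of Theorem 2, and with Section 4 the proof of Theorem 1. $\blacksquare$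

## 11. The group $G/\langle a^k\rangle$ and the realization of all rows

Here we prove Proposition 3, which Theorem 1 does not need.

**Step 1. The type of $G$ in a reduced factorization.** By Section 4, $G/\langle a^k\rangle$ is the group $\bar G$ of order $2k$ in the reduced factorization, so we determine $G$ for each triple of Theorem 2. In row 1 it has order $2$. In rows 3, 4, 6 it is a subgroup of order $4$ in $A_4$, of order $8$ in $S_4$, of order $6$ in $S_4$, hence $\mathbb Z_2^2$, $D_8$, $S_3$.

The triples of rows 2 and 5 arise only in Section 9, because Sections 7 and 8 ended with other triples. In row 2, Step 4 of Section 9 has $m=2$, so $x\in\{w,wc\}$ by (4), and $c^z=cw$ by (6), with $z=a$. The group $G$ has order $4$, so it is abelian, but $(wc)^z=w\cdot cw=c\ne wc$. So $x=w$ and $G=\langle a\rangle\times\langle w\rangle\cong\mathbb Z_2^2$. In row 5, $x\in\{w,wu\}$ with $u=c^2$, and $u^a=uw$. Then $a^{wu}=uau=a\,u^au=aw\notin\langle a\rangle$, as $A\cap C=1$. So $wu$ does not normalize $A$, while $x\in G$ does. Hence $x=w$ and $G=\langle a\rangle\times\langle w\rangle\cong\mathbb Z_4\times\mathbb Z_2$.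

**Step 2. Reduced examples for rows 2–6.** These were checked by hand: in Section 1 for $D_8$, $A_4$, $S_4$ with $(n,m)=(4,3)$ and $S_4$ with $(n,m)=(3,4)$, and in Section 2 for $\Gamma$. In each of them $G\cap\langle c\rangle=1$ and $|X|=|G|\,o(c)$; no $B\langle c\rangle$ with $1\ne B\le A$ is a subgroup, which is (R2); and $\langle c\rangle$ is core-free. For the core: in $D_8$ the involution $c$ is not central, in $A_4$ and in $S_4$ the subgroup generated by a $3$-cycle is not normal, and the cases of the $4$-cycle and of $\Gamma$ were treated there.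

**Step 3. Infinite families.** Let $Y=G_0\langle c\rangle$ be one of these reduced examples, with $\langle a_0\rangle\le G_0$ cyclic of order $k$ and index $2$, and let $\gcd(k,l)=1$. Put
$$X=Y\times\mathbb Z_l,\qquad G=G_0\times\mathbb Z_l,\qquad \langle a\rangle=\langle a_0\rangle\times\mathbb Z_l ,$$
where $\langle a\rangle$ is cyclic of order $n=kl$ and has index $2$ in $G$. Then $G\cap\langle c\rangle=1$, $X=G\langle c\rangle$ and $\langle a^k\rangle=\mathbb Z_l$. A subgroup of the form $\langle a^i\rangle\langle c\rangle$ projects to a subgroup $B\langle c\rangle$ of $Y$ with $B\le\langle a_0\rangle$, so $B=1$ by (R2) and $\langle a^i\rangle\le\mathbb Z_l$. Hence $M=\mathbb Z_l\times\langle c\rangle$. As $\mathbb Z_l\le M$ is normal in $X$ and $\langle c\rangle$ is core-free in $Y$, $M_X=\mathbb Z_l$ and $X/M_X\cong Y$. This realizes rows 2–6 for every $n=kl$ with $\gcd(k,l)=1$, in particular for infinitely many $n$. For row 1 take $X=G\times\mathbb Z_m$ with any $G$ and any $m\ge2$. $\square$
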